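\title{A sharp $\ell_0$-isoperimetric inequality for convex bodies}

\begin{abstract}
The $\ell_0$ boundary $\partial_0^K S$ of a set $S$ in a convex body $K\subset\mathbb{R}^n$ consists of the points of $K\setminus S$ that differ from a point of $S$ in one coordinate. Suppose that $K$ contains a translate of $rQ$ and is contained in a translate of $RQ$, where $Q$ is an unconditional convex body. We prove that every Borel set $S\subset K$ of relative volume $s\in(0,1/2]$ satisfies $\operatorname{vol}(\partial_0^K S)/\operatorname{vol}(S)\ge\frac{7}{180}\frac{r}{R}\min\{1,\log(1/s)/n\}$. This confirms a conjecture on sets of constant and of exponentially small relative volume. When $Q$ is the cube and $R\ge 12r$, examples show that the bound is optimal up to an absolute constant for every $s$. The proof integrates, along coordinate lines, the divergence of a cut-off displacement field of a Knothe map from $S$ into a slightly shrunken copy of $K$.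
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The $\ell_0$ boundary}
Let $n\ge2$, let $e_1,\dots,e_n$ be the standard basis of $\mathbb{R}^n$, and let $K\subset\mathbb{R}^n$ be a convex body, that is, a compact convex set with nonempty interior. For a Borel set $S\subset K$ the \emph{$\ell_0$ boundary} of $S$ in $K$ is
\[
\partial_0^KS=\{y\in K\setminus S:\ y\in x+\mathbb{R}e_i\ \text{for some } x\in S \text{ and some } i\in\{1,\dots,n\}\}.
\]
These are the points outside $S$ that can be reached from $S$ by changing one coordinate, by any amount that keeps the point in $K$. The ratio $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)$ measures how much $S$ grows in one such move, and we ask how small it can be in terms of the relative volume $s=\operatorname{vol}(S)/\operatorname{vol}(K)$. The ratio does not change when $K$ and $S$ are translated or when the coordinates are rescaled separately, but it is sensitive to rotations.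

\begin{example}\label{ex:strip}
Let $0<\delta\le\frac12$, let $K=\{x\in\mathbb{R}^2:|x_1+x_2|\le1,\ |x_1-x_2|\le2\delta\}$ be a thin rectangle along the diagonal, and let $S=\{x\in K:x_1+x_2\le0\}$, so that $s=\frac12$. A move by $te_i$ changes $x_1-x_2$ by $\pm t$, so $|t|\le4\delta$ inside $K$. Hence $\partial_0^KS\subset\{0<x_1+x_2\le4\delta\}$, and the ratio is at most $4\delta$.
\end{example}

A lower bound therefore needs a hypothesis that makes $K$ round with respect to the coordinate directions. A convex body $Q$ is \emph{unconditional} if it is invariant under every reflection $x_i\mapsto-x_i$. Given a convex body $Q$ and $r,R>0$, we call $K$ \emph{$Q$-regular with parameters $r,R$} if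
\[
x_0+rQ\subset K\subset y_0+RQ
\]
for some points $x_0,y_0$, which may differ. Comparing volumes gives $r\le R$. The rectangle of Example~\ref{ex:strip} is $[-1,1]^2$-regular with $r=\delta$ and $R=1$, so a factor $r/R$ must appear in any bound. The same rectangle is $K$-regular with $r=R=1$, so no bound in terms of $r/R$ holds for all $Q$, not even for all centrally symmetric $Q$. This is why $Q$ is taken unconditional.

To guess the dependence on $n$ and $s$, take $Q=[-1,1]^n$ and let $K$ be a tube around the main diagonal, of length about $R$ and width about $r$ in the maximum norm. Cut it by a level set of the mean $m(x)=\frac1n\sum_ix_i$, and let $S$ be the lower part. One move changes a coordinate by $O(r)$ and the mean by $O(r/n)$. If the tube has constant width and $s$ is a constant, the ratio is $O(r/(nR))$. If the tube widens so that the volume of its cross-sections grows like $e^{\lambda m}$, then $s$ is roughly $e^{-\lambda R}$ and the ratio is roughly $\lambda r/n$, that is, $\frac rR\cdot\frac{\log(1/s)}{n}$. Finally, if $K$ is a cone and $S$ is a small homothetic copy of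 $K$ at the apex, one move dilates $S$ by a factor $1+O(r/(nR))$, and the ratio is $O(r/R)$ however small $s$ is. One is led to the profile $\frac rR\min\{1,\log(1/s)/n\}$. Section~\ref{sec:sharp} makes these examples exact.

\subsection*{The conjecture}
The problem comes from \cite{Fernandez}. Two results are known.
\begin{itemize}
\item[(i)] There is an absolute constant $c>0$ such that for every $n\ge2$, every unconditional $Q$, every $Q$-regular $K$ with parameters $r,R$ and every Borel $S\subset K$ with $0<s\le\frac12$,
\[
\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\ge\frac{cr}{nR}\min\Big\{1,\frac{\log(e/s)}n\Big\}.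
\]
\item[(ii)] There is an absolute constant $C\ge1$ such that for any convex body $Q$ and any $R\ge Cr$ there are $Q$-regular bodies with parameters $r,R$ containing sets of constant relative volume with ratio $O(r/(nR))$, and $Q$-regular bodies with parameters $r,R$ containing sets of relative volume exponentially small in $n$ with ratio $O(r/R)$.
\end{itemize}
At both ends the bounds differ by a factor $O(n)$. It is conjectured in \cite{Fernandez} that for unconditional $Q$ the upper bounds (ii) give the correct order. This amounts to the following two statements, uniform over all $n\ge2$, all unconditional $Q$, all $R\ge Cr>0$, all $Q$-regular $K$ with parameters $r,R$ and all Borel $S\subset K$.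
\begin{itemize}
\item[(a)] For every $s_0\in(0,\frac12]$ there is $c_1(s_0)>0$ such that the ratio is at least $c_1(s_0)\,r/(nR)$ whenever $s_0\le s\le\frac12$.
\item[(b)] For every $a>0$ there is $c_2(a)>0$ such that the ratio is at least $c_2(a)\,r/R$ whenever $0<s\le e^{-an}$.
\end{itemize}

\subsection*{Results}
The conjecture is true. It follows from one inequality, which improves (i) by a factor of order $n$ and does not need the condition $R\ge Cr$.

\begin{theorem}\label{thm:main}
Let $n\ge2$, let $Q\subset\mathbb{R}^n$ be an unconditional convex body, let $K$ be a $Q$-regular convex body with parameters $r,R$, and let $S\subset K$ be a Borel set with $0<s\le\frac12$. Then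
\[
\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\ \ge\ \frac7{180}\cdot\frac rR\cdot\min\Big\{1,\frac{\log(1/s)}n\Big\}.
\]
\end{theorem}

Sets that fill more than half of $K$ are handled through their complements.

\begin{corollary}\label{cor:large}
Let $n$, $Q$, $K$, $r$, $R$ be as in Theorem~\ref{thm:main}, let $S\subset K$ be a Borel set with $\frac12\le s<1$, and put $\bar s=1-s$. Then
\[
\operatorname{vol}(\partial_0^KS)\ \ge\ \frac7{360}\cdot\frac rR\cdot\bar s\operatorname{vol}(K)\cdot\min\Big\{1,\frac{\log(1/\bar s)}n\Big\}.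
\]
\end{corollary}

\begin{corollary}\label{cor:conj}
Let $n$, $Q$, $K$, $r$, $R$ be as in Theorem~\ref{thm:main}, let $S\subset K$ be a Borel set, and let $a>0$.
\begin{itemize}
\item[(a)] If $0<s\le\frac12$, then $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)\ge\frac{7\log2}{180}\cdot\frac r{nR}$.
\item[(b)] If $0<s\le e^{-an}$, then $\operatorname{vol}(\partial_0^KS)/\operatorname{vol}(S)\ge\frac7{720}\min\{1,a\}\cdot\frac rR$, and $\frac7{720}$ may be replaced by $\frac7{180}$ when $s\le\frac12$.
\end{itemize}
In particular both parts of the conjecture hold, and $c_1$ does not depend on $s_0$.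
\end{corollary}

\begin{theorem}\label{thm:sharp}
Let $Q=[-1,1]^n$. There is an absolute constant $C'$ such that for all $n\ge2$, $R\ge12r>0$ and $s\in(0,\frac12]$ there exist a $Q$-regular convex body $K$ with parameters $r,R$ and a set $S\subset K$ of relative volume $s$ with
\[
\frac{\operatorname{vol}(\partial_0^KS)}{\operatorname{vol}(S)}\ \le\ C'\,\frac rR\,\min\Big\{1,\frac{\log(e/s)}n\Big\}.
\]
\end{theorem}

Since $\log(1/s)\le\log(e/s)\le(1+\frac1{\log2})\log(1/s)$ for $s\le\frac12$, Theorem~\ref{thm:main} is optimal up to an absolute constant for every $s$, uniformly in $n$, $r$ and $R\ge12r$. By (ii), the two ends of the profile are optimal for every unconditional $Q$.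

Section~\ref{sec:square} introduces the basic identity and shows the whole method in the unit square. Sections~\ref{sec:cutoff} and~\ref{sec:knothe} prepare the two tools for a general body, a cutoff function and a Knothe map, and Section~\ref{sec:proof} combines them.

\section{The line identity and the unit square}\label{sec:square}

Let $K$ be a convex body and $S\subset K$ a Borel set. We split the boundary by direction:
\[
T_i=\{y\in K\setminus S:\ (y+\mathbb{R}e_i)\cap S\ne\emptyset\},\qquad T=\partial_0^KS=\bigcup_{i=1}^nT_i .
\]
These sets are Lebesgue measurable. Indeed, $S\cup T_i$ is the intersection of $K$ with the cylinder over the projection of $S$ along $e_i$; the projection of a Borel set is an analytic set, and analytic sets are Lebesgue measurable. Throughout we write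
\[
\sigma=\operatorname{vol}(S),\qquad \tau=\operatorname{vol}(T),\qquad s=\sigma/\operatorname{vol}(K),\qquad L=\log(1/s).
\]

An \emph{$i$-chord} is a nonempty intersection of $\operatorname{int}K$ with a line parallel to $e_i$; it is a bounded open segment. A function on an open interval is \emph{locally absolutely continuous} if it is absolutely continuous on each compact subinterval; it is then differentiable almost everywhere and is the integral of its derivative on each compact subinterval. Let $\psi$ be a Borel function on $\operatorname{int}K$ that is locally absolutely continuous on every $i$-chord. By continuity along chords, the upper and lower limits of its difference quotients in direction $e_i$ can be taken along rational increments, so $\partial_i\psi$ is a Borel function on a Borel set. That set has full measure in every $i$-chord, hence full measure in $K$ by Fubini's theorem.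

In classical isoperimetry the divergence theorem relates an integral over $S$ to its boundary. The following identity plays that role here. It rests on one observation: a line parallel to $e_i$ that meets $S$ sees nothing of $K$ except $S$ and $T_i$.

\begin{lemma}[line identity]\label{lem:line}
Let $Y=(Y_1,\dots,Y_n)$ be a Borel vector field on $\operatorname{int}K$. Suppose that for each $i$ the function $Y_i$ is locally absolutely continuous on every $i$-chord and tends to $0$ at both of its endpoints, and that $\partial_iY_i\in L^1(\operatorname{int}K)$. Then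
\[
\int_S\sum_{i=1}^n\partial_iY_i=-\sum_{i=1}^n\int_{T_i}\partial_iY_i .
\]
\end{lemma}

\begin{proof}
Fix $i$. The boundary of $K$ is a null set, so only lines $\ell$ parallel to $e_i$ that meet $\operatorname{int}K$ matter. For almost every such $\ell$ the function $\partial_iY_i$ is integrable on the chord. Its integral over a compact subsegment is the difference of the values of $Y_i$ at the ends, so exhausting the chord gives $\int_{\ell\cap K}\partial_iY_i=0$. If $\ell$ meets $S$, then $\ell\cap K$ is the disjoint union of $\ell\cap S$ and $\ell\cap T_i$, and so $\int_{\ell\cap S}\partial_iY_i=-\int_{\ell\cap T_i}\partial_iY_i$. If $\ell$ misses $S$, it also misses $T_i$, and both sides are $0$. Integrate over $\ell$ by Fubini's theorem and sum over $i$.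
\end{proof}

To bound $\tau$ from below we want a field with large divergence on $S$ whose terms $\partial_iY_i$ are each bounded below on $T_i$. Take $K=[0,1]^2$ and first $S=[0,b]^2$ with $0<b<1$. Stretch $S$ onto $K$ and let $Y$ be the displacement, $Y_i(x)=\min\{x_i/b,1\}-x_i$. It vanishes at $x_i=0$ and $x_i=1$. On $S$ the divergence is $2(1/b-1)$, and on $T_1=(b,1]\times[0,b]$ and $T_2=[0,b]\times(b,1]$ we have $\partial_iY_i=-1$. The identity reads $2b(1-b)=\operatorname{vol}(T_1)+\operatorname{vol}(T_2)$. The next proposition shows how to stretch an arbitrary set, and that squares are extremal for this sum.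

\begin{proposition}\label{prop:square}
Let $K=[0,1]^2$ and let $S\subset K$ be Borel with $\sigma>0$. Then $\operatorname{vol}(T_1)+\operatorname{vol}(T_2)\ge2(\sqrt\sigma-\sigma)$, and hence $\tau/\sigma\ge s^{-1/2}-1\ge L/2$.
\end{proposition}

\begin{proof}
Fix $\varepsilon\in(0,1)$ and let $\rho=(1-\varepsilon)\mathbf{1}_S/\sigma+\varepsilon$, a bounded probability density on $K$ with $\rho\ge\varepsilon$. The term $\varepsilon$ keeps the denominator below positive. Put $f(x_1)=\int_0^1\rho(x_1,\theta)\,d\theta$ and
\[
\Phi_1(x)=\int_0^{x_1}f(\theta)\,d\theta,\qquad\Phi_2(x)=\frac1{f(x_1)}\int_0^{x_2}\rho(x_1,\theta)\,d\theta .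
\]
On every $i$-chord, $\Phi_i$ is Lipschitz and increases from $0$ to $1$. So $Y=\Phi(x)-x$ satisfies the hypotheses of Lemma~\ref{lem:line}. Almost everywhere $\partial_1\Phi_1\cdot\partial_2\Phi_2=f\cdot(\rho/f)=\rho$, and on $S$ the inequality of arithmetic and geometric means gives $\partial_1\Phi_1+\partial_2\Phi_2\ge2\sqrt{(1-\varepsilon)/\sigma}$. Since $\partial_i\Phi_i\ge0$,
\[
2\sigma\Big(\sqrt{(1-\varepsilon)/\sigma}-1\Big)\le\int_S\sum_i\partial_iY_i=\sum_i\int_{T_i}(1-\partial_i\Phi_i)\le\operatorname{vol}(T_1)+\operatorname{vol}(T_2).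
\]
Let $\varepsilon\to0$. Finally $2\tau\ge\operatorname{vol}(T_1)+\operatorname{vol}(T_2)$, $s=\sigma$, and $s^{-1/2}-1=e^{L/2}-1\ge L/2$.
\end{proof}

The proof used three properties of $\Phi$. The diagonal derivatives $\partial_i\Phi_i$ have a prescribed product, which is large on $S$. Each of them is nonnegative, which matters because the $i$-th term is integrated over its own set $T_i$. And $\Phi_i-x_i$ vanishes at the ends of $i$-chords. The first two properties survive in every convex body (Section~\ref{sec:knothe}). The third is special to boxes: $\Phi_1$ depends on $x_1$ alone, while in a general body the ends of a $1$-chord depend on the other coordinates. We therefore multiply the displacement by a cutoff $\eta$ that vanishes on $\partial K$. This creates three difficulties: the gradient of $\eta$ contributes an error on $T$, it contributes an error on $S$, and $S$ may lie where $\eta$ is small. The first and the third are treated in the next section. The second disappears if $\Phi$ maps into a shrunken copy of $K$.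

\section{The gauge and the cutoff}\label{sec:cutoff}

In Sections~\ref{sec:cutoff} and~\ref{sec:proof}, $Q,K,S$ are as in Theorem~\ref{thm:main}. After a translation $x_0=0$, so $rQ\subset K$. Composing all $n$ reflections shows $Q=-Q$, so $0$ is an interior point of $Q$ and of $K$.

The \emph{gauge} of $K$ is $p(x)=\inf\{t>0:x\in tK\}$. It is finite, convex, positively $1$-homogeneous and Lipschitz, with $K=\{p\le1\}$ and $\operatorname{int}K=\{p<1\}$. As a Lipschitz function it is differentiable almost everywhere. If $u=\nabla p(x)$ exists, convexity gives $p(z)\ge p(x)+\langle u,z-x\rangle$ for all $z$. The choice $z=0$ gives $\langle u,x\rangle\ge p(x)$, the choice $z=2x$ gives $\langle u,x\rangle\le p(x)$, and therefore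
\begin{equation}\label{eq:grad}
\langle u,x\rangle=p(x),\qquad\langle u,z\rangle\le p(z)\quad\text{for all }z .
\end{equation}

The error terms on $T$ have the form $\sum_i\int_{T_i}X_i\,\partial_ip$, where $X$ is a difference of two points of $K$. The domains $T_i$ differ, so no cancellation between the terms of $\langle\nabla p,X\rangle$ is available, and we need a bound with absolute values. This is the only place where unconditionality is used, and the only place where the outer body $y_0+RQ$ enters, apart from $r\le R$.

\begin{lemma}\label{lem:uncond}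
If $x,y\in K$ and $u=\nabla p(z)$ exists at some point $z$, then $\sum_i|u_i|\,|x_i-y_i|\le2R/r$.
\end{lemma}

\begin{proof}
Since $Q$ is convex and symmetric, $x-y\in R(Q-Q)=2RQ$. Let $v_i=|x_i-y_i|$ if $u_i\ge0$ and $v_i=-|x_i-y_i|$ otherwise. The vector $v$ arises from $x-y$ by sign changes, so $v\in2RQ$ and $\frac r{2R}v\in rQ\subset K$. By \eqref{eq:grad}, $\frac r{2R}\sum_i|u_i|\,|x_i-y_i|=\langle u,\frac r{2R}v\rangle\le1$.
\end{proof}

Put
\[
\kappa=\frac1{4n},\qquad q=1-\kappa,\qquad A=\{q<p<1\},\qquad\eta=\min\{1,(1-p)/\kappa\}\ \text{ on }K .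
\]
Since $n\ge2$ we have $q\ge\frac78$. The function $\eta$ is Lipschitz, $0\le\eta\le1$, $\eta=1$ on $qK$ and $\eta=0$ on $\partial K$. The level sets $\{p=q\}$ and $\{p=1\}$ are boundaries of convex bodies and hence null, so
\begin{equation}\label{eq:eta}
\nabla\eta=-\kappa^{-1}\mathbf{1}_A\nabla p\quad\text{almost everywhere in }K .
\end{equation}
With Lemma~\ref{lem:uncond} this gives, for every map $\Phi$ from $\operatorname{int}K$ to $K$,
\begin{equation}\label{eq:error}
\sum_i|\Phi_i(x)-x_i|\,|\partial_i\eta(x)|\le\frac{2R}{\kappa r}=8n\frac Rr\quad\text{for almost every }x .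
\end{equation}
The width $\kappa$ of the layer $A$ balances two costs. The error \eqref{eq:error} is proportional to $1/\kappa$, while replacing $K$ by $qK$ loses the volume factor $q^n\approx e^{-n\kappa}$, which has to be outweighed by the gain $1/s\ge2$.

The layer is thin but not small: its relative volume is $1-q^n\ge1-e^{-1/4}>\frac15$, so $S$ can lie entirely in the part of $A$ where $\eta$ is close to $0$. The next lemma says that $T$ is then large for a different reason. The radial field $\eta(x)x$ has divergence $n$ on $qK$, and at most $n-4nq<0$ on $A$, so a set concentrated in $A$ makes the left side of the line identity very negative.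

\begin{lemma}\label{lem:mass}
Let $E=\int_S\eta$. Then $E\ge\frac79\sigma-2\frac Rr\tau$.
\end{lemma}

\begin{proof}
The field $Y=\eta(x)x$ is Lipschitz on $K$ and vanishes on $\partial K$, so Lemma~\ref{lem:line} applies. We have $\partial_iY_i=\eta+x_i\partial_i\eta$ almost everywhere, and by \eqref{eq:eta} and \eqref{eq:grad} the sum over $i$ is $n\eta-\kappa^{-1}p\mathbf{1}_A$. Using $\eta\le1$, $T_i\subset T$ and \eqref{eq:error} with $\Phi=0$,
\[
nE-\frac1\kappa\int_{S\cap A}p=-\sum_i\int_{T_i}(\eta+x_i\partial_i\eta)\ge-n\tau-\int_T\sum_i|x_i|\,|\partial_i\eta|\ge-n\tau-\frac{2R}{\kappa r}\tau .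
\]
Multiply by $\kappa=\frac1{4n}$ and use $R\ge r$:
\[
\int_{S\cap A}p\le\frac14E+\frac14\tau+\frac{2R}r\tau\le\frac14E+\frac94\cdot\frac Rr\tau .
\]
Outside $A$ we have $\eta=1$ almost everywhere in $K$, and on $A$ we have $p\ge\frac78$. Hence
\[
\sigma-E=\int_S(1-\eta)\le\operatorname{vol}(S\cap A)\le\frac87\int_{S\cap A}p\le\frac27E+\frac{18}7\cdot\frac Rr\tau,
\]
that is, $\frac97E\ge\sigma-\frac{18}7\frac Rr\tau$.
\end{proof}

\section{The Knothe map}\label{sec:knothe}

The map $\Phi$ in the proof of Proposition~\ref{prop:square} is a Knothe map: it is built one coordinate at a time, by matching the conditional distribution function of $x_i$ given $x_1,\dots,x_{i-1}$ with that of the target measure. We construct it between convex domains and record only the properties we use.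

\begin{lemma}\label{lem:knothe}
Let $D,D'\subset\mathbb{R}^n$ be nonempty bounded open convex sets, and let $\rho$ be a Borel probability density on $D$ that is bounded above and bounded below by a positive constant. There is a Borel map $\Phi:D\to D'$ such that, for each $i$, the function $\Phi_i$ is increasing and locally absolutely continuous on every chord of $D$ parallel to $e_i$, and
\[
\prod_{i=1}^n\partial_i\Phi_i(x)=\rho(x)\operatorname{vol}(D')\quad\text{for almost every }x\in D .
\]
\end{lemma}

\begin{proof}
Write $x_{\le i}=(x_1,\dots,x_i)$ and $x_{<i}=x_{\le i-1}$, and let $D_i,D_i'\subset\mathbb{R}^i$ be the images of $D,D'$ under $x\mapsto x_{\le i}$. They are bounded, open and convex.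

\emph{Marginals.} For $1\le i<n$ let $f_i(x_{\le i})=\int\rho(x_{\le i},z)\,dz$ on $D_i$, the integral being over the fiber $\{z:(x_{\le i},z)\in D\}$, and let $g_i(y_{\le i})$ on $D_i'$ be the $(n-i)$-dimensional volume of the fiber of $D'$ over $y_{\le i}$, divided by $\operatorname{vol}(D')$. Put $f_0=g_0=1$, $f_n=\rho$, $g_n=1/\operatorname{vol}(D')$, and extend all these functions by $0$. Fibers are nonempty, open and uniformly bounded, so $f_i$ and $g_i$ are bounded, and positive at every point of $D_i$ and $D_i'$. They are Borel, and $f_{i-1}(x_{<i})=\int f_i(x_{<i},\theta)\,d\theta$ at every point by Tonelli's theorem; the same holds for $g$. Moreover $g_i$ is continuous on $D_i'$. For $i=n$ it is constant. For $i<n$ recall the Brunn--Minkowski inequality: for nonempty bounded open $U,V\subset\mathbb{R}^k$ and $t\in[0,1]$,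
\[
\operatorname{vol}_k((1-t)U+tV)^{1/k}\ge(1-t)\operatorname{vol}_k(U)^{1/k}+t\operatorname{vol}_k(V)^{1/k}.
\]
If $U,V$ are the fibers of $D'$ over $y,y'$, the fiber over $(1-t)y+ty'$ contains $(1-t)U+tV$ by convexity. So $g_i^{1/(n-i)}$ is concave on the open convex set $D_i'$, and hence continuous.

\emph{Distribution functions.} For $x_{<i}\in D_{i-1}$, $y_{<i}\in D_{i-1}'$ and $t\in\mathbb{R}$ (with no conditioning variable when $i=1$) set
\[
F_i(t\,|\,x_{<i})=\int_{-\infty}^t\frac{f_i(x_{<i},\theta)}{f_{i-1}(x_{<i})}\,d\theta,\qquad G_i(t\,|\,y_{<i})=\int_{-\infty}^t\frac{g_i(y_{<i},\theta)}{g_{i-1}(y_{<i})}\,d\theta .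
\]
Both are jointly Borel by Tonelli's theorem. The sets $I=\{t:(x_{<i},t)\in D_i\}$ and $J=\{t:(y_{<i},t)\in D_i'\}$ are nonempty bounded open intervals. The function $F_i(\cdot\,|\,x_{<i})$ is Lipschitz and maps $I$ strictly increasingly onto $(0,1)$. The function $G_i(\cdot\,|\,y_{<i})$ maps $J$ onto $(0,1)$ with a continuous positive derivative, so its inverse $G_i^{-1}(\cdot\,|\,y_{<i}):(0,1)\to J$ is increasing and $C^1$.

\emph{The map.} Define inductively, for $x\in D$,
\[
\Phi_i(x)=G_i^{-1}\big(F_i(x_i\,|\,x_{<i})\,\big|\,\Phi_{<i}(x)\big).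
\]
If $\Phi_{<i}(x)\in D_{i-1}'$, then $\Phi_i(x)$ is defined, because $F_i(x_i\,|\,x_{<i})\in(0,1)$, and $\Phi_{\le i}(x)\in D_i'$. Thus $\Phi$ maps $D$ into $D_n'=D'$, and $\Phi_i$ depends on $x_{\le i}$ only. It is Borel by induction, since $\{\Phi_i\le t\}=\{F_i(x_i\,|\,x_{<i})\le G_i(t\,|\,\Phi_{<i}(x))\}$.

\emph{Derivatives.} Along a chord parallel to $e_i$ the points $x_{<i}$ and $\Phi_{<i}(x)$ are fixed and $x_i$ ranges over a subinterval of $I$. There $\Phi_i$ is an increasing $C^1$ function of an increasing Lipschitz function with values in $(0,1)$. So $\Phi_i$ is increasing and locally absolutely continuous. By Lebesgue's differentiation theorem and the chain rule, almost everywhere on the chord, and hence almost everywhere in $D$,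
\[
\partial_i\Phi_i(x)=\frac{f_i(x_{\le i})}{f_{i-1}(x_{<i})}\cdot\frac{g_{i-1}(\Phi_{<i}(x))}{g_i(\Phi_{\le i}(x))}.
\]
The product over $i$ telescopes to $f_ng_0/(f_0g_n)=\rho(x)\operatorname{vol}(D')$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Keep the notation of Section~\ref{sec:cutoff}. Fix $\varepsilon\in(0,1)$ and apply Lemma~\ref{lem:knothe} with
\[
D=\operatorname{int}K,\qquad D'=q\operatorname{int}K=\{p<q\},\qquad\rho=\frac{(1-\varepsilon)\mathbf{1}_S}\sigma+\frac\varepsilon{\operatorname{vol}(K)} .
\]
Let $\Phi$ be the resulting map and $X(x)=\Phi(x)-x$ its displacement.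

\emph{Expansion on $S$.} On $S$ we have $\rho\ge(1-\varepsilon)/\sigma$, and $\operatorname{vol}(D')=q^n\operatorname{vol}(K)$, so the product of the $\partial_i\Phi_i\ge0$ is at least $(1-\varepsilon)q^n/s=e^{\gamma}$ with $\gamma=L+\log(1-\varepsilon)+n\log q$. The inequality of arithmetic and geometric means and $e^t\ge1+t$ give
\[
\sum_i\partial_i\Phi_i-n\ge n\big(e^{\gamma/n}-1\big)\ge\gamma\quad\text{almost everywhere on }S .
\]
The shrinking costs at most half of $L$. Indeed $-\log(1-\kappa)\le\kappa/(1-\kappa)$, so
\[
-n\log q\le\frac{n\kappa}{1-\kappa}=\frac1{4-1/n}\le\frac27<\frac{\log2}2\le\frac L2 .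
\]
The last inequality is the only use of $s\le\frac12$; for $s$ close to $1$ the target $qK$ is smaller than $S$ and the map need not expand. We obtain
\begin{equation}\label{eq:expand}
\sum_i\partial_i\Phi_i-n\ge\frac L2+\log(1-\varepsilon)\quad\text{almost everywhere on }S .
\end{equation}

\emph{The field.} Let $Y=\eta X$. We check the hypotheses of Lemma~\ref{lem:line}. The field $X$ is Borel and bounded by $\operatorname{diam}K$, and $\eta\to0$ at $\partial K$, so $Y_i\to0$ at the ends of each $i$-chord. On such a chord $Y_i$ is the product of a Lipschitz function and a locally absolutely continuous one, so it is locally absolutely continuous, and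
\[
\partial_iY_i=\eta\,(\partial_i\Phi_i-1)+X_i\,\partial_i\eta\quad\text{almost everywhere.}
\]
The term $X_i\partial_i\eta$ is bounded. The function $\partial_i\Phi_i\ge0$ has integral at most $\operatorname{diam}K$ over each $i$-chord, because $\Phi_i$ is increasing with values in an interval of that length. So $\partial_i\Phi_i$ is integrable on $\operatorname{int}K$ by Tonelli's theorem, and so is $\partial_iY_i$.

\emph{The integral over $T$.} Since $\eta\,\partial_i\Phi_i\ge0$, we have $-\partial_iY_i\le\eta+|X_i|\,|\partial_i\eta|$. By \eqref{eq:error} and $R\ge r$,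
\begin{equation}\label{eq:onT}
-\sum_i\int_{T_i}\partial_iY_i\le n\tau+\int_T\sum_i|X_i|\,|\partial_i\eta|\le n\tau+8n\frac Rr\tau\le9n\frac Rr\tau .
\end{equation}

\emph{The integral over $S$.} Here $\sum_i\partial_iY_i=\eta\big(\sum_i\partial_i\Phi_i-n\big)+\langle\nabla\eta,X\rangle$. The bound \eqref{eq:error} would be useless for the last term, since an error of order $n\frac Rr\sigma$ exceeds the gain $\frac L2\sigma$ in most of the range. But the term has a sign, because $\Phi$ moves every point of $A$ inward. For almost every $x\in A$, \eqref{eq:grad} gives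
\[
\langle\nabla p(x),\Phi(x)-x\rangle\le p(\Phi(x))-p(x)<q-p(x)<0,
\]
and so $\langle\nabla\eta,X\rangle\ge0$ almost everywhere by \eqref{eq:eta}. With \eqref{eq:expand} and $\eta\ge0$,
\[
\int_S\sum_i\partial_iY_i\ge\Big(\frac L2+\log(1-\varepsilon)\Big)E .
\]

\emph{Conclusion.} Lemma~\ref{lem:line} and \eqref{eq:onT} give $\big(\frac L2+\log(1-\varepsilon)\big)E\le9n\frac Rr\tau$. Neither $E$ nor $\tau$ depends on $\varepsilon$, so $\frac L2E\le9n\frac Rr\tau$. Inserting Lemma~\ref{lem:mass} yields $\frac7{18}L\sigma-L\frac Rr\tau\le9n\frac Rr\tau$, that is,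
\[
\frac\tau\sigma\ge\frac7{18}\cdot\frac rR\cdot\frac L{9n+L}.
\]
If $L\le n$ then $\frac L{9n+L}\ge\frac L{10n}$, and if $L\ge n$ then $\frac L{9n+L}\ge\frac1{10}$. This proves Theorem~\ref{thm:main}. \qed

\section{Large sets and the conjecture}\label{sec:large}

If $S$ is large and $T$ is small, the set $U$ of points that cannot be reached from $S$ in one move is most of $K\setminus S$, and $T$ separates it from $S$. So Theorem~\ref{thm:main} can be applied to $U$.

\begin{proof}[Proof of Corollary~\ref{cor:large}]
If $\tau\ge\frac{\bar s}2\operatorname{vol}(K)$, the claim follows from $r\le R$. Otherwise let $U=K\setminus(S\cup T)$ and $u=\operatorname{vol}(U)/\operatorname{vol}(K)$. Then $\bar s/2<u\le\bar s\le\frac12$. The set $U$ is Lebesgue measurable; choose a Borel set $U'\subset U$ with $\operatorname{vol}(U\setminus U')=0$. Let $y\in\partial_0^KU'$ lie on a coordinate line through $z\in U'$. Then $y\notin S$, since otherwise $z\in S\cup T$. Hence $y\in T$ or $y\in U\setminus U'$, and $\operatorname{vol}(\partial_0^KU')\le\tau$. Theorem~\ref{thm:main} for $U'$ gives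
\[
\tau\ge\frac7{180}\cdot\frac rR\cdot u\operatorname{vol}(K)\min\Big\{1,\frac{\log(1/u)}n\Big\},
\]
and it remains to use $u\ge\bar s/2$ and $\log(1/u)\ge\log(1/\bar s)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
(a) If $s\le\frac12$ then $\min\{1,L/n\}\ge(\log2)/n$. Apply Theorem~\ref{thm:main}.

(b) If $s\le\frac12$, then $L/n\ge a$ and Theorem~\ref{thm:main} gives the bound with constant $\frac7{180}\min\{1,a\}$. The range $s\le e^{-an}$ also contains values $s>\frac12$ when $an<\log2$. In that case $\bar s=1-s\ge1-e^{-an}$. The function $t\mapsto1-e^{-t}$ is concave, with value $0$ at $t=0$ and $\frac12$ at $t=\log2$, so $\bar s\ge an/(2\log2)$. Also $\bar s<\frac12$, so $\min\{1,\log(1/\bar s)/n\}\ge(\log2)/n$. Corollary~\ref{cor:large} gives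
\[
\frac\tau\sigma\ge\frac\tau{\operatorname{vol}(K)}\ge\frac7{360}\cdot\frac rR\cdot\frac{an}{2\log2}\cdot\frac{\log2}n=\frac{7a}{720}\cdot\frac rR .\qedhere
\]
\end{proof}

\section{Tubes and cones along the diagonal}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp} with $C'=384e^4$. Let $Q=[-1,1]^n$, $R\ge12r$ and $m(x)=\frac1n\sum_ix_i$. For a nonnegative affine function $h$ on $[-\frac R2,\frac R2]$, not identically zero, let
\[
K=\Big\{x:\ |m(x)|\le\tfrac R2,\ \max_i|x_i-m(x)|\le h(m(x))\Big\},\qquad S=\{x\in K:\ m(x)\le m_0\}.
\]
The body $K$ is cut out by finitely many affine inequalities, so it is convex. We need three facts about it.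

\emph{Volume.} Write $x=md+v$ with $d=(1,\dots,1)$ and $v\perp d$; then $m=m(x)$ and $v_i=x_i-m(x)$. The slice of $K$ at level $m$ is $h(m)B$ with $B=\{v\perp d:\max_i|v_i|\le1\}$, so for $J\subset[-\frac R2,\frac R2]$,
\begin{equation}\label{eq:vol}
\operatorname{vol}\{x\in K:m(x)\in J\}=c_n\int_Jh(m)^{n-1}\,dm,\qquad c_n=\sqrt n\operatorname{vol}_{n-1}(B).
\end{equation}

\emph{Regularity.} If $h\ge2r$ on $[-r,r]$ and $h\le6r$ everywhere, then $rQ\subset K\subset RQ$. For $x\in rQ$ we have $|m(x)|\le r\le\frac R2$ and $|x_i-m(x)|\le2r$, and for $x\in K$ we have $|x_i|\le\frac R2+6r\le R$.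

\emph{Moves.} Passing from $x$ to $x'=x+te_i$ changes $m$ by $t/n$ and $x_i-m$ by $t(1-\frac1n)$. If $x,x'\in K$, then
\begin{equation}\label{eq:move}
|t|\Big(1-\frac1n\Big)\le h(m(x))+h(m(x')) .
\end{equation}

\subsection*{Tubes}
Let $h(m)=4r(1+\beta m/R)$ with $\beta\in[0,1]$. Then $2r\le h\le6r$, so $K$ is $Q$-regular with parameters $r,R$. By \eqref{eq:move} and $1-\frac1n\ge\frac12$ we have $|t|\le24r$, so a move changes $m$ by at most $\delta=24r/n$, and $T\subset\{m_0<m\le m_0+\delta\}$.

\emph{Constant width.} Let $s\in[\frac14,\frac12]$, $\beta=0$ and $m_0=-\frac R2+sR$. By \eqref{eq:vol} the relative volume of $S$ is $s$, and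
\begin{equation}\label{eq:A1}
\frac\tau\sigma\le\frac\delta{sR}\le\frac{96\,r}{nR}.
\end{equation}

\emph{Growing width.} Let $m_0=-\frac R4$ and let $s(\beta)$ be the relative volume of $S$. It is continuous in $\beta$ and $s(0)=\frac14$, so every value between $s(1)$ and $\frac14$ is attained. Put $H=h^{n-1}$, an increasing function. Since $h'=4r\beta/R$ and $h\ge2r$, we have $(\log H)'\le2n\beta/R$. Above $m_0$ this gives, with $2n\beta\delta/R\le48r/R\le4$,
\[
\tau\le c_n\,\delta\,H(m_0)\,e^{2n\beta\delta/R}\le c_n\,\delta\,e^4H(m_0).
\]
Below $m_0$ it gives $H(m_0-t)\ge H(m_0)e^{-2n\beta t/R}$, and so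
\[
\sigma\ge c_nH(m_0)\int_0^{R/4}e^{-2n\beta t/R}\,dt\ge c_nH(m_0)\frac{R/4}{1+n\beta/2},
\]
where we used $(1-e^{-y})/y\ge1/(1+y)$ with $y=n\beta/2>0$, which is a form of $e^y\ge1+y$; for $\beta=0$ there is equality. Hence $\tau/\sigma\le96e^4\frac r{nR}(1+\frac{n\beta}2)$. To express this through $s(\beta)$, bound $\sigma$ above by $c_n\frac R4H(-\frac R4)$ and $\operatorname{vol}(K)$ below by $c_n\frac R2H(0)$:
\[
s(\beta)\le\frac12\Big(1-\frac\beta4\Big)^{n-1}\le\frac12e^{-\beta(n-1)/4}\le\frac12e^{-\beta n/8}.
\]
Therefore
\begin{equation}\label{eq:logs}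
\log\frac e{s(\beta)}\ge1+\log2+\frac{\beta n}8\ge\frac14\Big(1+\frac{n\beta}2\Big),
\end{equation}
and
\begin{equation}\label{eq:A2}
\frac\tau\sigma\le384e^4\,\frac rR\cdot\frac{\log(e/s)}n\quad\text{for } s=s(\beta).
\end{equation}

\subsection*{Cones}
Tubes reach only $s\ge s(1)$. For smaller sets the width must shrink to zero, so that moves become shorter as $S$ does. Let $h(m)=6r\,w(m)$ with $w(m)=\frac12+\frac mR\in[0,1]$. Then $h\le6r$, and on $[-r,r]$ we have $h\ge6r(\frac12-\frac1{12})\ge2r$, so $K$ is $Q$-regular with parameters $r,R$. By \eqref{eq:vol} the part of $K$ where $w\le\omega$ has relative volume $\omega^n$ for $\omega\in[0,1]$. Given $s\in(0,1)$, put $w_0=s^{1/n}$ and choose $m_0$ with $w(m_0)=w_0$; then $S$ has relative volume $s$. If $x\in S$ and $x'=x+te_i\in K$, then $w(m(x'))\le w_0+\frac{|t|}{nR}$, and \eqref{eq:move} gives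
\[
|t|\Big(1-\frac1n-\frac{6r}{nR}\Big)\le12r\,w_0 .
\]
The bracket is at least $1-\frac3{2n}\ge\frac14$, so $|t|\le48rw_0$ and $w(m(x'))\le w_0(1+\frac{48r}{nR})$. Thus $S\cup T$ has relative volume at most $s(1+\frac{48r}{nR})^n$. With $e^y-1\le ye^y$ and $48r/R\le4$,
\begin{equation}\label{eq:B}
\frac\tau\sigma\le\Big(1+\frac{48r}{nR}\Big)^n-1\le e^{48r/R}-1\le48e^4\,\frac rR .
\end{equation}

\subsection*{End of the proof of Theorem~\ref{thm:sharp}}
Let $s\in(0,\frac12]$ and $\mu=\min\{1,\log(e/s)/n\}$. If $s\ge\frac14$, use the tube of constant width: $\mu\ge\frac1n$ because $\log(e/s)\ge1$, so \eqref{eq:A1} gives $\tau/\sigma\le96\frac rR\mu$. Let $s<\frac14$. If $s<s(1)$, then $\log(e/s)\ge\frac n8$ by \eqref{eq:logs} with $\beta=1$, and if $\log(e/s)\ge n$, then $\mu=1$. In both cases $\mu\ge\frac18$, and the cone gives $\tau/\sigma\le384e^4\frac rR\mu$ by \eqref{eq:B}. In the remaining case $s(1)\le s<\frac14$ and $\mu=\log(e/s)/n$; then $s=s(\beta)$ for some $\beta\in[0,1]$, and \eqref{eq:A2} is the required bound. \qed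

\begin{thebibliography}{1}

\bibitem{Fernandez}
Manuel Fernandez V, \emph{Improved $\ell_0$-Isoperimetry for Convex Bodies via Mass Transport}, arXiv:2608.27854 (2026).

\end{thebibliography}
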